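\title{Left-invariant Finsler metrics of non-negative and flag-wise positive curvature on groups of higher rank}

\begin{abstract}
A Finsler space is flag-wise positively curved if every tangent plane has positive flag curvature for at least one choice of the flag pole. We show that a non-negatively curved and flag-wise positively curved homogeneous Finsler space $G/H$ with $G$ compact need not satisfy the rank inequality $\operatorname{rk}\mathfrak g\le\operatorname{rk}\mathfrak h+1$. The counterexamples are non-reversible left-invariant metrics, close to a bi-invariant Riemannian metric, on the compact connected Lie groups with Lie algebra $\mathbb R^k\oplus\mathfrak{su}(2)^m$, where $k\le 1$ and $k+m\ge2$. First integrals of the geodesic flow keep the curvature non-negative, and a function on $S^2$ without an antipodal pair of critical points removes the planes that are flat for every pole. We also show that the rank inequality does hold when a Cartan subalgebra of $\mathfrak h$ has abelian centralizer in $\mathfrak g$.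
\end{abstract}

\section{The question and the results}\label{sec:intro}

The flag curvature of a Finsler space $(M,F)$ is the analogue of sectional curvature. It is a number $K(x,y,\mathbf P)$ attached to a point $x\in M$, a plane $\mathbf P\subset T_xM$ and a nonzero vector $y\in\mathbf P$, the \emph{pole} of the flag; the definition is recalled in Section~\ref{sec:prelim}. Because the curvature of a plane depends on the pole, there are two ways to ask that every plane be positively curved: for all poles, or for at least one.

\begin{definition}
The space $(M,F)$ is \emph{non-negatively curved} if $K(x,y,\mathbf P)\ge0$ for all flags. It is \emph{flag-wise positively curved}, or satisfies the \emph{\textup{(FP)} Condition}, if for every $x\in M$ and every plane $\mathbf P\subset T_xM$ there is a nonzero $y\in\mathbf P$ with $K(x,y,\mathbf P)>0$.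
\end{definition}

A \emph{homogeneous Finsler space} $(G/H,F)$ is a coset space of a Lie group $G$ by a closed subgroup $H$, with a $G$-invariant Finsler metric $F$. Let $\mathfrak g$ and $\mathfrak h$ be the Lie algebras of $G$ and $H$. For compact $G$, the rank $\operatorname{rk}$ of $\mathfrak g$ or $\mathfrak h$ is the dimension of a Cartan subalgebra, that is, of a maximal abelian subalgebra. Every positively curved homogeneous space $G/H$ with $G$ compact satisfies
\begin{equation}\label{eq:rank}
\operatorname{rk}\mathfrak g\le\operatorname{rk}\mathfrak h+1 .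
\end{equation}
For a Riemannian metric the flag curvature does not depend on the pole, so (FP) is the same as positive sectional curvature, and \eqref{eq:rank} follows from it. The following problem comes from the paper of Xu and Deng \cite{XD}.

\medskip
\noindent\textbf{Problem.} \emph{Let $(G/H,F)$ be a non-negatively curved and flag-wise positively curved homogeneous Finsler space with $G$ compact. Does \eqref{eq:rank} hold?}
\medskip

The simplest cases suggest the answer yes. Take $H=\{e\}$, so that \eqref{eq:rank} reads $\operatorname{rk}\mathfrak g\le1$. A bi-invariant Riemannian metric on $G$ is non-negatively curved, and its flat planes are the abelian planes of $\mathfrak g$, which exist as soon as $\operatorname{rk}\mathfrak g\ge2$. One can try to remove them by a left-invariant perturbation, but a perturbation of a metric with flat planes has no reason to stay non-negatively curved, and among Riemannian metrics the attempt must fail by \eqref{eq:rank}. A Finsler metric has more room: each plane carries a whole circle of pole directions, and (FP) asks for a single good one. This room is enough.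

Throughout, Finsler metrics are smooth off the zero section and strongly convex, and they are not assumed reversible.

\begin{theorem}\label{thm:main}
Let $k\in\{0,1\}$, $m\ge1$, $k+m\ge2$, and let $G$ be a compact connected Lie group with Lie algebra $\mathfrak g=\mathbb R^k\oplus\mathfrak{su}(2)^m$. Then $G=G/\{e\}$ carries left-invariant Finsler metrics, arbitrarily $C^\infty$-close to a bi-invariant Riemannian metric, which are non-negatively curved and satisfy \textup{(FP)}. Here $\operatorname{rk}\mathfrak g=k+m\ge2>1=\operatorname{rk}\mathfrak h+1$.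
\end{theorem}

A left-invariant Finsler metric is determined by a norm function on $\mathfrak g$, and closeness means $C^\infty$-closeness of these functions on compact subsets of $\mathfrak g\setminus0$. The answer to the Problem is therefore negative, already for $U(2)$, $S^1\times SU(2)$ and $SU(2)\times SU(2)$ with trivial isotropy group. For $G=SU(2)^d$ with $d\ge2$ we get $\operatorname{rk}\mathfrak g-\operatorname{rk}\mathfrak h=d$, so no weaker bound $\operatorname{rk}\mathfrak g\le\operatorname{rk}\mathfrak h+c$ holds either. The metrics are far from positively curved: every pole lies in some flat flag (Proposition~\ref{prop:curv}), while every plane has some pole of positive curvature.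

The rank inequality survives when the isotropy group forces a flat torus to be totally geodesic.

\begin{proposition}\label{prop:abelian}
Let $G$ be compact and let $(G/H,F)$ satisfy \textup{(FP)}, with no sign assumption on the curvature. Let $\mathfrak t_{\mathfrak h}$ be a Cartan subalgebra of $\mathfrak h$, and suppose that its centralizer $\mathfrak c_{\mathfrak g}(\mathfrak t_{\mathfrak h})$ in $\mathfrak g$ is abelian. Then $\operatorname{rk}\mathfrak g\le\operatorname{rk}\mathfrak h+1$.
\end{proposition}

In Theorem~\ref{thm:main} we have $\mathfrak t_{\mathfrak h}=0$ and $\mathfrak c_{\mathfrak g}(\mathfrak t_{\mathfrak h})=\mathfrak g$, so the hypothesis ``abelian'' cannot be dropped, even if non-negative curvature is added. The metrics of Theorem~\ref{thm:main} are not reversible. We make no claim about the Problem restricted to reversible metrics, nor about groups whose center has dimension at least $2$, except where Proposition~\ref{prop:abelian} applies.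

Sections~\ref{sec:prelim} and~\ref{sec:ham} compute the curvature of a left-invariant metric from its Hamiltonian and show how first integrals produce flat flags. Section~\ref{sec:model} explains the construction on $\mathbb R\oplus\mathfrak{su}(2)$. Sections~\ref{sec:metrics}--\ref{sec:FP} prove Theorem~\ref{thm:main}, and Section~\ref{sec:abelian}, which uses only Section~\ref{sec:prelim}, proves Proposition~\ref{prop:abelian}.

\section{Flag curvature and the Jacobi equation}\label{sec:prelim}

A \emph{Minkowski norm} on a real vector space $V$ is a continuous function $F:V\to[0,\infty)$ that is smooth and positive on $V\setminus0$, satisfies $F(ty)=tF(y)$ for $t>0$, and is strongly convex: for each $y\ne0$ the Hessian $g_y$ of $\frac12F^2$ at $y$ is positive definite. It is \emph{reversible} if $F(-y)=F(y)$. A \emph{Finsler metric} on $M$ is a function on $TM$, smooth off the zero section, that restricts to a Minkowski norm on each tangent space.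

By a \emph{geodesic} we mean a nonconstant solution of the Euler--Lagrange equation of the energy $\int\frac12F^2(\dot\gamma)\,dt$; these are the geodesics of constant speed. Since $g_y$ is nondegenerate, each nonzero tangent vector $y$ is the initial velocity of a unique geodesic, which depends smoothly on $y$. If $\gamma_s$ is a smooth family of geodesics with $\gamma_0=\gamma$, we call $\partial_s\gamma_s|_{s=0}$ a \emph{geodesic variation field} along $\gamma$.

We use the following facts from \cite[Chapters 3 and 5]{BCS}. Along a geodesic $\gamma$ there is a covariant derivative $D$ (the one with reference vector $\dot\gamma$), and for each nonzero $y\in T_xM$ there is a curvature operator $R_y$ on $T_xM$, self-adjoint for $g_y$ and with $R_yy=0$. Both are preserved by isometries. Every geodesic variation field satisfies the \emph{Jacobi equation}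
\begin{equation}\label{eq:jacobi}
D^2z+R_{\dot\gamma}z=0,
\end{equation}
whose solutions are the \emph{Jacobi fields}. The flag curvature of the plane $\mathbf P$ spanned by $y$ and $w$, with pole $y$, is
\begin{equation}\label{eq:flag}
K(x,y,\mathbf P)=\frac{g_y(R_yw,w)}{g_y(y,y)\,g_y(w,w)-g_y(y,w)^2}.
\end{equation}

No formula for $D$ or $R_y$ in terms of $F$ will be needed, because both can be read off from the linearized geodesic equation. Fix a frame along $\gamma$. Then vector fields along $\gamma$ are vector-valued functions $z(t)$, and $D=\frac{d}{dt}+\Gamma(t)$ for a matrix function $\Gamma$. Expanding \eqref{eq:jacobi} gives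
\begin{equation}\label{eq:jacobi-frame}
z''+2\Gamma z'+(\Gamma'+\Gamma^2+R_{\dot\gamma})z=0 .
\end{equation}

\begin{lemma}\label{lem:ode}
Suppose that $P(t)$ and $S(t)$ are matrix functions such that every geodesic variation field along $\gamma$ satisfies $z''+2Pz'+Sz=0$. Then $\Gamma=P$, $R_{\dot\gamma}=S-P^2-P'$, and the solutions of $z''+2Pz'+Sz=0$ are exactly the Jacobi fields.
\end{lemma}

\begin{proof}
Fix $t_0$. Moving the velocity $\dot\gamma(t_0)$ along an arbitrary curve of nonzero tangent vectors produces geodesic variation fields with arbitrary values of $z(t_0)$ and $z'(t_0)$. Subtracting \eqref{eq:jacobi-frame} from the given equation at $t_0$ yields $2(P-\Gamma)z'(t_0)+(S-\Gamma'-\Gamma^2-R_{\dot\gamma})z(t_0)=0$ for all such values, so both coefficients vanish and the two equations coincide.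
\end{proof}

\section{Left-invariant metrics in Hamiltonian form}\label{sec:ham}

Let $G$ be as in Theorem~\ref{thm:main}, so that $\dim\mathfrak g\ge4$, and let $Q$ be an $\operatorname{Ad}$-invariant inner product on $\mathfrak g$ with norm $|\cdot|$. Invariance gives $Q([x,y],w)=Q(x,[y,w])$; in particular each $\operatorname{ad}_x$ is skew. Gradients, Hessians, orthogonal complements and operator norms refer to $Q$.

A left-invariant Finsler metric is given by a Minkowski norm $F$ on $\mathfrak g$, the length of a velocity $\dot g$ at $g$ being $F(g^{-1}\dot g)$. We prescribe not $F$ but its Legendre dual, because the geodesic equation, and above all its first integrals, are simplest in the momentum variable.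

\subsection{Legendre duality}

Let $\mathcal H:\mathfrak g\setminus0\to\mathbb R$ be smooth, positive and positively $2$-homogeneous, with positive definite Hessian $W=W(\xi)$, and suppose that $|\nabla\mathcal H(\xi)-\xi|\le c|\xi|$ for some $c<1$. Euler's identity gives $Q(\xi,\nabla\mathcal H(\xi))=2\mathcal H(\xi)$ and $W(\xi)\xi=\nabla\mathcal H(\xi)$.

The map $\nabla\mathcal H:\mathfrak g\setminus0\to\mathfrak g\setminus0$ is a local diffeomorphism, since its differential is $W$. It is proper, since $(1-c)|\xi|\le|\nabla\mathcal H(\xi)|\le(1+c)|\xi|$. A proper local diffeomorphism is a covering, and $\mathfrak g\setminus0$ is simply connected, so $\nabla\mathcal H$ is a diffeomorphism. Let $L$ be its inverse, which is positively $1$-homogeneous, and define $F>0$ on $\mathfrak g\setminus0$ by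
\[
\tfrac12F^2(u)=\mathcal H(L(u))=Q(L(u),u)-\mathcal H(L(u)).
\]
Differentiating the last expression in a direction $w$ gives $Q(dL_uw,u)+Q(L(u),w)-Q(u,dL_uw)=Q(L(u),w)$. Thus $\nabla(\frac12F^2)=L$, and the Hessian of $\frac12F^2$ at $u$ is $dL_u=W(L(u))^{-1}$, which is positive definite. So $F$ is a Minkowski norm. From now on the \emph{velocity} $u$ and the \emph{momentum} $\xi$ are related by $u=\nabla\mathcal H(\xi)$, $\xi=L(u)$, and we write
\[
A=W^{-1}=dL_u,\qquad \langle x,y\rangle=g_u(x,y)=Q(Ax,y).
\]

\subsection{Geodesics, Jacobi fields and curvature}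

We identify all tangent spaces of $G$ with $\mathfrak g$ by left translation; this fixes a frame along every curve. For a family of curves $g(s,t)$ put $u=g^{-1}\partial_tg$ and $z=g^{-1}\partial_sg$, and let a prime denote $\partial_t$. Viewing $G$ as a matrix group, $\partial_su-\partial_tz=-zu+uz$, so $\partial_su=z'+[u,z]$. For variations with fixed endpoints the derivative of the energy is
\[
\int Q(\xi,z'+[u,z])\,dt=\int Q(-\xi'+[\xi,u],z)\,dt .
\]
Geodesics are therefore given by
\begin{equation}\label{eq:euler}
\xi'=[\xi,u],\qquad u=\nabla\mathcal H(\xi),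
\end{equation}
together with $\dot g=gu$. Equation \eqref{eq:euler} is an autonomous equation on $\mathfrak g\setminus0$. For any function $\Phi$ of $\xi$ with scalar, vector or operator values, the derivative along geodesics is again a function of $\xi$, namely $\Phi'=d\Phi_\xi([\xi,\nabla\mathcal H(\xi)])$.

For a family of geodesics put $v=\partial_su$, so that $\partial_s\xi=Av$. Differentiating \eqref{eq:euler} in $s$ shows that geodesic variation fields satisfy
\begin{equation}\label{eq:J}
v=z'+[u,z],\qquad (Av)'=[Av,u]+[\xi,v].
\end{equation}
The second equation reads $A'v+Av'=-\operatorname{ad}_uAv+\operatorname{ad}_\xi v$, that is, $v'=-Bv$ with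
\[
B=W(\operatorname{ad}_uA+A'-\operatorname{ad}_\xi).
\]
Inserting $v=z'+\operatorname{ad}_uz$ and $v'=z''+\operatorname{ad}_uz'+\operatorname{ad}_{u'}z$ turns \eqref{eq:J} into the equivalent equation $z''+(\operatorname{ad}_u+B)z'+(\operatorname{ad}_{u'}+B\operatorname{ad}_u)z=0$. By Lemma~\ref{lem:ode}, the solutions of \eqref{eq:J} are exactly the Jacobi fields, and
\begin{equation}\label{eq:R}
D=\tfrac{d}{dt}+\Gamma,\qquad R_u=C-\Gamma^2-\Gamma',\qquad\text{where}\quad \Gamma=\tfrac12(\operatorname{ad}_u+B),\quad C=\operatorname{ad}_{u'}+B\operatorname{ad}_u .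
\end{equation}
Since $A'=-AW'A$, the operator $R_u$ is a polynomial expression in $\xi$, in $A$, and in the derivatives of $\mathcal H$ at $\xi$ of order at most $4$. We write $R(\xi)$ when we regard it as a function of $\xi$. It is continuous on $\mathfrak g\setminus0$ and $2$-homogeneous: $W$ and $A$ have degree $0$, a prime raises the degree by $1$, so $B$ and $\Gamma$ have degree $1$, and $C$, $\Gamma^2$, $\Gamma'$ have degree $2$.

For $\mathcal H=\frac12|\xi|^2$, which gives the bi-invariant metric $Q$, we have $u=\xi$, $\xi'=0$, $A=\operatorname{Id}$, $B=0$, $C=0$ and $\Gamma=\frac12\operatorname{ad}_\xi$. Hence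
\begin{equation}\label{eq:biinv}
R(\xi)=-\tfrac14\operatorname{ad}_\xi^2,\qquad Q(R(\xi)w,w)=\tfrac14|[\xi,w]|^2 ,
\end{equation}
and the kernel of $R(\xi)$ is the centralizer $\mathfrak c(\xi)=\{a\in\mathfrak g:[\xi,a]=0\}$.

\subsection{Parallel Jacobi fields from first integrals}

Formula \eqref{eq:R} is too long to exhibit the kernel of $R_u$ directly. A Jacobi field that is also parallel lies in the kernel at every time, by \eqref{eq:jacobi}. The first lemma tells when a Jacobi field is parallel, and the second supplies Jacobi fields that meet one of its two conditions.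

\begin{lemma}\label{lem:parallel}
Let $z$ be a vector field along a geodesic, $a=Az$ and $v=z'+[u,z]$. Then
\[
2Dz=v-W[\xi,z]+W(a'+[u,a]).
\]
Hence, if $z$ is a Jacobi field with $Av=[\xi,z]$ and $a'=[a,u]$, then $Dz=0$ and $R_uz=0$ along the geodesic.
\end{lemma}

\begin{proof}
From $a'=A'z+Az'$ we get $WA'z=Wa'-z'$. By \eqref{eq:R},
\[
2Dz=2z'+[u,z]+W[u,a]+(Wa'-z')-W[\xi,z],
\]
which is the formula. Under the two conditions both $v-W[\xi,z]$ and $a'+[u,a]$ vanish, so $Dz=0$ and $R_uz=-D^2z=0$.
\end{proof}

A smooth function $\varphi$ on an open set $U\subset\mathfrak g\setminus0$ is a \emph{first integral} if $\varphi'=0$ on $U$. Since $\varphi'=Q(\nabla\varphi,[\xi,u])=-Q(\xi,[\nabla\varphi,\nabla\mathcal H])$, this means that $Q(\xi,[\nabla\varphi,\nabla\mathcal H])=0$ on $U$.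

\begin{lemma}\label{lem:integral}
Let $\varphi$ be a first integral on $U$. Along every geodesic with $\xi(t)\in U$, the field $z(t)=\nabla\varphi(\xi(t))$ is a Jacobi field with $Av=[\xi,z]$, where $v=z'+[u,z]$.
\end{lemma}

\begin{proof}
Let $\varphi''$ be the Hessian of $\varphi$. Differentiating $Q(\xi,[\nabla\varphi,\nabla\mathcal H])=0$ in a direction $w$ gives
\[
0=Q(w,[z,u])+Q(\xi,[\varphi''w,u])+Q(\xi,[z,Ww])=Q\bigl(w,\;[z,u]-\varphi''[\xi,u]+W[\xi,z]\bigr).
\]
Since $z'=\varphi''\xi'=\varphi''[\xi,u]$, this says $v=z'+[u,z]=W[\xi,z]$, so $Av=\eta$ with $\eta=[\xi,z]$. By the Jacobi identity $[\xi,[u,z]]=[[\xi,u],z]+[u,[\xi,z]]$,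
\[
\eta'=[[\xi,u],z]+[\xi,v-[u,z]]=-[u,\eta]+[\xi,v]=[\eta,u]+[\xi,v].
\]
This is \eqref{eq:J}.
\end{proof}

All conditions in the two lemmas are linear in $z$, so Lemma~\ref{lem:integral} extends to linear combinations of gradients of first integrals with coefficients that are constant along the geodesic.

\section{The idea on $\mathbb R\oplus\mathfrak{su}(2)$}\label{sec:model}

Let $\mathfrak g=\mathbb Re_0\oplus\mathbb R^3$, where $e_0$ is central, the bracket on $\mathfrak{su}(2)=\mathbb R^3$ is the cross product, and $Q$ is the standard inner product. Write $\xi=(\tau,Y)$, $r=|Y|$, $X=Y/r$, $\rho=|\xi|$. For the bi-invariant metric and $Y\ne0$, formula \eqref{eq:biinv} says that $R(\xi)$ vanishes on $\mathfrak c(\xi)=\operatorname{span}(e_0,X)$ and equals $r^2/4$ on the plane $X^\perp\subset\mathbb R^3$. The planes that violate (FP) are the abelian planes $\operatorname{span}(e_0,n)$, $n\in S^2$.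

A small perturbation keeps the curvature form positive on $X^\perp$, but it may move the zero eigenvalues to either side. The following observation shows that nothing negative appears as long as a kernel of full dimension persists, wherever it points.

\begin{lemma}\label{lem:linalg}
Let $R$ be a self-adjoint operator on a Euclidean space $(V,\langle\,,\rangle)$, and let $V=V_0\oplus V_1$ be a direct sum, not necessarily orthogonal. If $RV_0=0$ and $\langle Rw,w\rangle>0$ for $0\ne w\in V_1$, then $R$ is positive semidefinite and $\ker R=V_0$.
\end{lemma}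

\begin{proof}
For $b\in V_0$ and $w\in V_1$ we have $\langle R(b+w),b+w\rangle=\langle w,Rb\rangle+\langle Rw,w\rangle=\langle Rw,w\rangle$, which is positive unless $w=0$.
\end{proof}

So we look for a perturbation for which $R_u$ keeps a two-dimensional kernel, but one that tilts as the pole moves, so that no fixed plane is the kernel for all of its poles.

\emph{Keeping the kernel.} Let $q$ be a smooth function on $S^2$, regarded as the $0$-homogeneous function $q(Y/|Y|)$ on $\{Y\ne0\}$, so that $\nabla q\perp X$. Suppose that $\mathcal H=f(\tau,r,q)$ on $\{Y\ne0\}$ for a function $f(\tau,r,\sigma)$. Then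
\[
u=f_\tau e_0+f_rX+f_\sigma\nabla q,\qquad \tau'=0,\qquad Y'=f_\sigma\,Y\times\nabla q .
\]
The vector $Y$ moves on a sphere along the level curves of $q$, and $\tau,r,q$ are first integrals with gradients $e_0,X,\nabla q$. Moving $\xi$ in the direction $e_0$ or $X$ changes only $\tau$ or $r$, and $\nabla q$ has degree $-1$ in $Y$. Hence
\begin{equation}\label{eq:modelW}
We_0=f_{\tau\tau}e_0+f_{r\tau}X+f_{\sigma\tau}\nabla q,\qquad WX=f_{\tau r}e_0+f_{rr}X+\bigl(f_{\sigma r}-f_\sigma/r\bigr)\nabla q .
\end{equation}
The coefficients are functions of $\tau,r,q$, hence constant along geodesics, so $We_0$ and $WX$ are Jacobi fields with $Av=[\xi,z]$ by Lemma~\ref{lem:integral}. The corresponding fields $a=e_0$ and $a=X$ satisfy $a'=[a,u]$, because $X'=Y'/r=[X,u]$. By Lemma~\ref{lem:parallel}, $R_u$ vanishes on the plane $W\mathfrak c(\xi)$.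

\emph{The cutoff.} Near the axis $Y=0$ two things go wrong: $q(X)$ is not smooth, and the eigenvalue $r^2/4$ tends to zero, so that it cannot absorb a perturbation. We switch the perturbation off there and take
\[
f(\tau,r,\sigma)=\tfrac12\rho^2+\varepsilon\rho^2\chi(r/\rho)\,\sigma,\qquad\rho^2=\tau^2+r^2,
\]
with $\chi=0$ on $(-\infty,\frac12]$ and $\chi>0$ on $(\frac12,\infty)$. On $\{r<\rho/2\}$ the curvature is given by \eqref{eq:biinv}. On $\{r\ge\rho/2\}$ the eigenvalue $r^2/4$ is at least $\rho^2/16$, and Lemma~\ref{lem:linalg} applies for small $\varepsilon$. Proposition~\ref{prop:curv} below makes this precise: $R_u\ge0$ and $\ker R_u=W\mathfrak c(\xi)$. So a pole with $Y\ne0$ lies in exactly one flat plane, namely $W\mathfrak c(\xi)$.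

\emph{The tilt.} Let us test the formerly flat plane $\mathbf P=\operatorname{span}(e_0,n)$ at a pole $u=\tau_0e_0+r_0n$ with $r_0>0$. Put $s_0=r_0/|u|$ and assume that $n$ is not a critical point of $q$. As $\varepsilon\to0$ the momentum $\xi=L(u)$ tends to $u$, so $Y\neq0$ and $\nabla q\ne0$ at $\xi$ for small $\varepsilon$. If the flag is flat, then $e_0=\alpha We_0+\beta WX$ for some $\alpha,\beta$. The vectors $e_0,X,\nabla q$ are orthogonal, so \eqref{eq:modelW} gives
\[
\alpha f_{\tau\tau}+\beta f_{\tau r}=1,\qquad \alpha f_{r\tau}+\beta f_{rr}=0,\qquad \alpha f_{\sigma\tau}+\beta(f_{\sigma r}-f_\sigma/r)=0 .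
\]
The first two equations give $\alpha=1+O(\varepsilon)$ and $\beta=O(\varepsilon)$. With $s=r/\rho$ we have $f_{\sigma\tau}=\varepsilon\tau(2\chi(s)-s\chi'(s))$ and $f_{\sigma r}-f_\sigma/r=O(\varepsilon)$. Dividing the third equation by $\varepsilon$ and letting $\varepsilon\to0$, we see that the flag can be flat for arbitrarily small $\varepsilon$ only if $\tau_0\,(2\chi(s_0)-s_0\chi'(s_0))=0$. Now $2\chi-s\chi'=-s^3(\chi/s^2)'$ does not vanish identically on $(\frac12,1)$, because $\chi/s^2$ is zero at $\frac12$ and positive to the right of it. So the half-plane $\{r_0>0\}$ contains poles of positive curvature for small $\varepsilon$.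

The plane $\mathbf P$ consists of two half-planes, one belonging to $n$ and one to $-n$, and one good pole is enough. We therefore need a function $q$ for which $n$ and $-n$ are never both critical. This excludes even functions, and with them reversibility, and it excludes odd functions such as a height function.

This first-order computation treats one plane at a time and ignores the planes near the abelian ones, which might have become flat. Section~\ref{sec:FP} replaces it by an exact argument that covers all planes for a fixed $\varepsilon$.

\section{The metrics $F_\varepsilon$}\label{sec:metrics}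

Write $\mathfrak g=\mathfrak z\oplus\mathfrak s_1\oplus\dots\oplus\mathfrak s_m$, where $\mathfrak z=\mathbb R^k$ is the center, spanned by a unit vector $e_0$ if $k=1$, and $\mathfrak s_i=\mathfrak{su}(2)=\mathbb R^3$ with $[x,y]=x\times y$. The standard inner product $Q$ is $\operatorname{Ad}$-invariant because each $\operatorname{ad}_x$ is skew and $G$ is connected. Write
\[
\xi=(\tau,Y_1,\dots,Y_m),\qquad \rho=|\xi|,\qquad r_i=|Y_i|,\qquad s_i=r_i/\rho,\qquad X_i=Y_i/r_i .
\]
If $k=0$, all terms with $\tau$ or $e_0$ are omitted. The $\mathfrak s_i$-component of a vector $w\in\mathfrak g$ is $w_i$.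

\subsection{A function without antipodal critical points}

A height function has parallel planes as level sets, and the two planes tangent to the sphere touch it at antipodal points. We use instead the pencil of planes through the line $\{x_1=0,\ x_2=-2\}$, which misses the sphere. These planes are the level sets of
\[
q:S^2\to\mathbb R,\qquad q(X)=\frac{x_1}{2+x_2},\qquad X=(x_1,x_2,x_3).
\]

\begin{lemma}\label{lem:q}
Every critical point of $q$ has $x_2=-\frac12$. In particular, no two critical points are antipodal.
\end{lemma}

\begin{proof}
The gradient of $x_1/(2+x_2)$ in $\mathbb R^3$ is $(2+x_2)^{-1}(1,-q,0)\ne0$. At a critical point of $q$ on $S^2$ it is parallel to $X$, so $x_3=0$ and $x_2=-qx_1$, that is, $x_2(2+x_2)=-x_1^2$. Substituting $x_1^2=1-x_2^2$ gives $2x_2=-1$.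
\end{proof}

Put $q_i=q(X_i)$, a $0$-homogeneous function of $Y_i\ne0$. Its gradient $\nabla q_i$ lies in $\mathfrak s_i$, is orthogonal to $Y_i$, has degree $-1$ in $Y_i$, and vanishes exactly when $X_i$ is a critical point of $q$.

\subsection{The Hamiltonian and the choice of $\varepsilon$}

Let $\delta=\frac1{2\sqrt m}$, and let $\chi:\mathbb R\to[0,1]$ be smooth with $\chi=0$ on $(-\infty,\delta]$ and $\chi>0$ on $(\delta,\infty)$. The threshold is chosen below $1/\sqrt m$ so that every plane that could be flat contains poles where the perturbation is felt (Step~4 in Section~\ref{sec:FP}). Put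
\[
\mathcal H=\mathcal H_\varepsilon=\tfrac12\rho^2+\varepsilon\psi,\qquad \psi(\xi)=\rho^2\sum_{i=1}^m\chi(s_i)\,q_i .
\]
The $i$-th term of $\psi$ is smooth on $\{r_i>0\}$ and is read as zero on $\{s_i<\delta\}$, so $\psi$ is smooth on $\mathfrak g\setminus0$ and $2$-homogeneous. By compactness of the unit sphere there is $\kappa>0$ with $|\psi|\le\kappa\rho^2$, $|\nabla\psi|\le\kappa\rho$ and $\|\operatorname{Hess}\psi\|\le\kappa$. In particular,
\begin{equation}\label{eq:close}
|\nabla\mathcal H_\varepsilon(\xi)-\xi|\le\kappa|\varepsilon|\,|\xi| .
\end{equation}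
Let $\varepsilon_0=\delta/(2\kappa)$. For $|\varepsilon|<\varepsilon_0$ we have $\kappa|\varepsilon|<\frac14$, so $\mathcal H_\varepsilon$ is positive with positive definite Hessian, and Section~\ref{sec:ham} provides a metric $F_\varepsilon$ with associated objects $L_\varepsilon$, $A_\varepsilon$, $R_\varepsilon$.

The map $(\varepsilon,\xi)\mapsto(\varepsilon,\nabla\mathcal H_\varepsilon(\xi))$ is a bijective local diffeomorphism of $(-\varepsilon_0,\varepsilon_0)\times(\mathfrak g\setminus0)$. So $L_\varepsilon(u)$ and $F_\varepsilon(u)$ are smooth in $(\varepsilon,u)$, and $F_\varepsilon\to F_0=|\cdot|$ in $C^\infty$ on compact subsets of $\mathfrak g\setminus0$ as $\varepsilon\to0$. Likewise, by the description of $R$ after \eqref{eq:R}, the operator $A_\varepsilon R_\varepsilon$ is a continuous function of $(\varepsilon,\xi)$ on the compact set $[0,\varepsilon_0/2]\times\{|\xi|=1\}$, and at $\varepsilon=0$ it equals $-\frac14\operatorname{ad}_\xi^2$ by \eqref{eq:biinv}. By uniform continuity the following two conditions hold for all sufficiently small $\varepsilon>0$: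
\begin{align}
&\kappa\varepsilon<\delta/2,\label{eq:E1}\\
&\bigl\|A_\varepsilon(\xi)R_\varepsilon(\xi)+\tfrac14\operatorname{ad}_\xi^2\bigr\|<\delta^2/4\quad\text{whenever }|\xi|=1.\label{eq:E2}
\end{align}
We fix such an $\varepsilon$ and drop it from the notation.

\subsection{The gradient and the first integrals}

From $\nabla\rho=\xi/\rho$ and $\nabla r_j=X_j$ we get $\nabla s_j=X_j/\rho-s_j\xi/\rho^2$, and so
\begin{equation}\label{eq:grad}
\nabla\mathcal H=\lambda\xi+\varepsilon\sum_{j}\bigl(\rho\chi'(s_j)q_jX_j+\rho^2\chi(s_j)\nabla q_j\bigr),\qquad \lambda=1+\varepsilon\sum_j\bigl(2\chi(s_j)-s_j\chi'(s_j)\bigr)q_j ,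
\end{equation}
where terms with $s_j<\delta$ are zero. Call the index $i$ \emph{inactive} at $\xi$ if $s_i<\delta$ and \emph{active} otherwise.

By \eqref{eq:euler} and \eqref{eq:grad}, along geodesics $\tau'=0$ and $Y_i'=Y_i\times u_i=\varepsilon\rho^2\chi(s_i)\,Y_i\times\nabla q_i$. This vector is orthogonal to $Y_i$ and to $\nabla q_i$. Hence $\tau$, all $r_i$, $\rho$, all $s_i$, and each $q_i$ with $r_i>0$ are constant along geodesics. So are $\lambda$ and the set of inactive indices.

\begin{lemma}\label{lem:inactive}
Let $i$ be inactive at $\xi$ and $E_i=\{w\in\mathfrak s_i:Q(w,Y_i)=0\}$, so that $E_i=\mathfrak s_i$ if $Y_i=0$. Then $u_i=\lambda Y_i$, $Ww=\lambda w$ for $w\in E_i$, and $\lambda>0$.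
\end{lemma}

\begin{proof}
The first claim is the $\mathfrak s_i$-component of \eqref{eq:grad}. Indices inactive at $\xi$ stay inactive nearby, so near $\xi$ both $\lambda$ and the sum in \eqref{eq:grad} are functions of $\rho$ and of the $Y_j$ with $j$ active at $\xi$. For $w\in E_i$ we have $d\rho(w)=Q(Y_i,w)/\rho=0$ and $dY_j(w)=0$ for these $j$. Differentiating \eqref{eq:grad} in the direction $w$ leaves only $\lambda w$. Since $E_i\ne0$, the number $\lambda$ is an eigenvalue of the positive definite operator $W$.
\end{proof}

\section{The curvature operator}\label{sec:curv}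

\begin{proposition}\label{prop:curv}
For every $\xi\ne0$ and $u=\nabla\mathcal H(\xi)$, the operator $R_u$ is positive semidefinite with respect to $g_u$, and $\ker R_u=W(\xi)\,\mathfrak c(\xi)$.
\end{proposition}

The centralizer is $\mathfrak c(\xi)=\mathfrak t(\xi)\oplus\bigoplus_{Y_i=0}\mathfrak s_i$ with $\mathfrak t(\xi)=\mathfrak z\oplus\bigoplus_{Y_i\ne0}\mathbb RX_i$. It has dimension at least $k+m\ge2$ and contains $\xi$, so $u=W\xi$ lies in a flat flag. For $m\ge2$ there is a difficulty that is absent in Section~\ref{sec:model}: a block $i$ may be inactive while another block is active. Then the eigenvalue $r_i^2/4$ is too small for the estimate \eqref{eq:E2}, and yet the metric is not bi-invariant near $u$. Step~3 shows that such a block splits off and computes the curvature on it exactly.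

\begin{proof}
By homogeneity of $W$ and $R$ we may assume $|\xi|=1$. Let $\xi(t)$ be the solution of \eqref{eq:euler} with $\xi(0)=\xi$.

\emph{Step 1: if all $Y_i\ne0$, then $R_uW\mathfrak t(\xi)=0$.} The open set $U=\{r_i>0\text{ for all }i\}$ contains the trajectory. On $U$ we have $\mathcal H=f(\tau,r_1,\dots,r_m,q_1,\dots,q_m)$ with $f(\tau,r,\sigma)=\frac12\rho^2+\varepsilon\rho^2\sum_i\chi(r_i/\rho)\sigma_i$ and $\rho^2=\tau^2+\sum_ir_i^2$, so
\[
\nabla\mathcal H=f_\tau e_0+\sum_if_{r_i}X_i+\sum_if_{\sigma_i}\nabla q_i .
\]
Fix constants $\alpha_0,\dots,\alpha_m$ and let $a(t)=\alpha_0e_0+\sum_i\alpha_iX_i(t)$. Since $r_i$ is constant, $X_i'=[X_i,u]$, and so $a'=[a,u]$. Moving $\xi$ in the direction $a$ changes $\tau$ at rate $\alpha_0$ and $r_i$ at rate $\alpha_i$, fixes $X_i$ and $q_i$, and changes $\nabla q_i$ at rate $-(\alpha_i/r_i)\nabla q_i$. With $\partial_\alpha=\alpha_0\partial_\tau+\sum_j\alpha_j\partial_{r_j}$, formula \eqref{eq:modelW} becomes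
\[
z:=Wa=(\partial_\alpha f_\tau)\,e_0+\sum_i(\partial_\alpha f_{r_i})X_i+\sum_i\Bigl(\partial_\alpha f_{\sigma_i}-\frac{\alpha_i}{r_i}f_{\sigma_i}\Bigr)\nabla q_i .
\]
The coefficients are functions of $(\tau,r,q)$, hence constant along the geodesic, and $e_0,X_i,\nabla q_i$ are the gradients of the first integrals $\tau,r_i,q_i$ on $U$. By Lemma~\ref{lem:integral}, $z$ is a Jacobi field with $Av=[\xi,z]$. Since $Az=a$ and $a'=[a,u]$, Lemma~\ref{lem:parallel} gives $R_uz=0$.

\emph{Step 2: $R_uW\mathfrak t(\xi)=0$ for every $\xi$.} Replace each vanishing $Y_i$ by a nonzero vector of length $1/n$ to obtain $\xi_n\to\xi$. Then $\mathfrak t(\xi_n)\supset\mathfrak t(\xi)$, so $R(\xi_n)W(\xi_n)a=0$ for $a\in\mathfrak t(\xi)$ by Step~1. Let $n\to\infty$ and use continuity of $R$ and $W$.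

\emph{Step 3: inactive blocks.} Let $I$ be the set of inactive indices and $E=\bigoplus_{i\in I}E_i$, with $E_i$ as in Lemma~\ref{lem:inactive}. For $i\in I$ we have $u_i=\lambda Y_i$ with $\lambda$ constant, so $Y_i'=0$ and $u_i'=0$. Hence $E$ and $E^\perp$ do not depend on $t$.

We claim that $R_u$ preserves $E$ and $E^\perp$. At every time $W=\lambda$ on $E$, and $W$ is symmetric, so $W$ and $A$ preserve $E$ and $E^\perp$; since these spaces are constant, so does $A'$. On $E_i$ the operators $\operatorname{ad}_\xi$, $\operatorname{ad}_u$, $\operatorname{ad}_{u'}$ act as $\operatorname{ad}_{Y_i}$, $\lambda\operatorname{ad}_{Y_i}$, $0$. They preserve $E_i$ because $Y_i\times w\perp Y_i$, and they preserve $E^\perp$ because they are skew. By \eqref{eq:R}, $B$, $\Gamma$ and $C$ preserve both spaces at all times, hence so do $\Gamma'$ and $R_u$.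

On $E_i$ we have $A=\lambda^{-1}$ and $A'=0$, so $B=\lambda(\operatorname{ad}_{Y_i}-\operatorname{ad}_{Y_i})=0$, $C=0$, $\Gamma=\frac\lambda2\operatorname{ad}_{Y_i}$ and $\Gamma'=0$. Since $Y_i\times(Y_i\times w)=-r_i^2w$ for $w\perp Y_i$,
\[
R_u|_{E_i}=-\tfrac{\lambda^2}{4}\operatorname{ad}_{Y_i}^2=\tfrac{\lambda^2r_i^2}{4}\operatorname{Id}.
\]
As $g_u=\lambda^{-1}Q$ on $E$, the operator $R_u$ is positive semidefinite on $E$, with kernel $\bigoplus_{Y_i=0}\mathfrak s_i$; note that $Y_i=0$ implies $i\in I$.

\emph{Step 4: active blocks.} Let $E'=\bigoplus_{j\notin I}\{w\in\mathfrak s_j:Q(w,Y_j)=0\}$. Then $E^\perp=\mathfrak t(\xi)\oplus E'$ is a $Q$-orthogonal sum. The space $W\mathfrak t(\xi)$ lies in $E^\perp$ by Step~3. It meets $E'$ only in $0$: if $a\in\mathfrak t(\xi)$ and $Wa\in E'$, then $Q(Wa,a)=0$, so $a=0$. Counting dimensions, $E^\perp=W\mathfrak t(\xi)\oplus E'$. For $0\ne w\in E'$, since $r_j\ge\delta$ for $j\notin I$,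
\[
-\tfrac14Q(\operatorname{ad}_\xi^2w,w)=\tfrac14\sum_{j\notin I}r_j^2|w_j|^2\ge\tfrac{\delta^2}4|w|^2 ,
\]
and \eqref{eq:E2} gives $\langle R_uw,w\rangle=Q(AR_uw,w)>0$. By Step~2 and Lemma~\ref{lem:linalg}, $R_u$ is positive semidefinite on $E^\perp$ with kernel $W\mathfrak t(\xi)$.

\emph{Conclusion.} Since $A$ preserves $E$ and $E^\perp$, these spaces are also $g_u$-orthogonal, and $R_u$ preserves both. So $R_u\ge0$ and $\ker R_u=W\mathfrak t(\xi)\oplus\bigoplus_{Y_i=0}\mathfrak s_i$. Finally $W=\lambda>0$ on $\mathfrak s_i$ when $Y_i=0$, so this kernel equals $W\mathfrak c(\xi)$.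
\end{proof}

\section{Every plane has a pole of positive curvature}\label{sec:FP}

By left invariance it suffices to consider flags in $\mathfrak g$; we write $K(u,\mathbf P)$. Proposition~\ref{prop:curv} and \eqref{eq:flag} give $K\ge0$. For a positive semidefinite operator, $\langle R_uw,w\rangle=0$ holds exactly when $w\in\ker R_u$. Since $u\in\ker R_u$ and $W^{-1}=dL_u$, for a plane $\mathbf P\ni u$ we obtain
\begin{equation}\label{eq:flat}
K(u,\mathbf P)=0\iff\mathbf P\subset W(\xi)\mathfrak c(\xi)\iff[L(u),dL_u(p)]=0\ \text{ for all }p\in\mathbf P .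
\end{equation}
The last form is the useful one. It is a differential equation for the restriction of $L$ to $\mathbf P$, and in each block it says that the direction of the momentum does not turn as the pole moves. We follow the pole once around $\mathbf P$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The convergence $F_\varepsilon\to|\cdot|$ was shown in Section~\ref{sec:metrics}, and $K\ge0$ above. Suppose that (FP) fails. As $K\ge0$, there is a plane $\mathbf P\subset\mathfrak g$ with $K(u,\mathbf P)=0$ for all $u\in\mathbf P\setminus0$. For $u\ne0$ the symbols $Y_i=L(u)_i$, $r_i$, $s_i$, $X_i$, $\rho$, $\lambda$ refer to $\xi=L(u)$ and are regarded as functions of $u$.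

\emph{Step 1: for every $u\ne0$, $Y_i=0$ if and only if $u_i=0$, and otherwise $Q(u_i,Y_i)>0$.} If $i$ is inactive at $\xi$, then $u_i=\lambda Y_i$ with $\lambda>0$ by Lemma~\ref{lem:inactive}. If $i$ is active, then $Y_i\neq0$, and \eqref{eq:close} and \eqref{eq:E1} give $|u_i-Y_i|\le\kappa\varepsilon\rho\le(\kappa\varepsilon/\delta)\,r_i<\frac12r_i$. So $u_i\ne0$ and $Q(u_i,Y_i)>\frac12r_i^2$.

\emph{Step 2: the projection $\pi_i:\mathbf P\to\mathfrak s_i$ has rank at most $1$.} On the open set $O_i=\{u\in\mathbf P:u_i\ne0\}$ the unit vector $X_i$ is a smooth function of $u$, by Step~1. The $\mathfrak s_i$-component of \eqref{eq:flat} says that $dY_i(p)$ is parallel to $Y_i$ for $p\in\mathbf P$. Therefore $dX_i(p)=r_i^{-1}\bigl(dY_i(p)-Q(dY_i(p),X_i)X_i\bigr)=0$, and $X_i$ is constant on each component of $O_i$. If $\pi_i$ were injective, $O_i=\mathbf P\setminus0$ would be connected, so $X_i\equiv n$ for a unit vector $n$. Step~1 would give $Q(u_i,n)>0$ for all $u\in\mathbf P\setminus0$, which is impossible for both $u$ and $-u$.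

\emph{Step 3: blocks of rank $1$.} Let $\pi_i$ have rank $1$, so that $u_i=\ell_i(u)n_i$ on $\mathbf P$ with a unit vector $n_i\in\mathfrak s_i$ and a linear form $\ell_i\ne0$. We claim:
\begin{equation}\label{eq:crit}
\text{if }u\in\mathbf P,\ \ell_i(u)\ne0\text{ and }s_i>\delta,\text{ then }\operatorname{sgn}(\ell_i(u))\,n_i\text{ is a critical point of }q.
\end{equation}
The components of $O_i$ are the half-planes $\{\ell_i>0\}$ and $\{\ell_i<0\}$, and $X_i$ is constant on each. To find the two constants we look near the common boundary, where the cutoff makes velocity and momentum parallel. Let $0\ne u_0\in\ker\ell_i$. Then $Y_i=0$ at $u_0$ by Step~1, so $i$ is inactive for $u$ near $u_0$. There $\ell_i(u)n_i=\lambda Y_i$ with $\lambda>0$, so $X_i=\operatorname{sgn}(\ell_i)n_i$ where $\ell_i\ne0$. Every neighborhood of $u_0$ meets both half-planes, so $X_i=\operatorname{sgn}(\ell_i)n_i$ on all of $O_i$. Thus $u_i$ is parallel to $X_i$ on $O_i$. By \eqref{eq:grad}, the component of $u_i$ orthogonal to $X_i$ is $\varepsilon\rho^2\chi(s_i)\nabla q_i$. If $s_i>\delta$, then $\chi(s_i)>0$, so $\nabla q_i=0$,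 which proves \eqref{eq:crit}.

\emph{Step 4: a block where the perturbation acts at two opposite poles.} Let $J$ be the set of $i$ with $\pi_i\ne0$. By Step~2, $\mathbf P$ lies in $V=\mathfrak z\oplus\bigoplus_{i\in J}\mathbb Rn_i$, which has the orthonormal basis consisting of the $n_i$, $i\in J$, and of $e_0$ if $k=1$. Let $\operatorname{pr}$ be the orthogonal projection of $V$ onto $\mathbf P$. Its trace is $2$, and $Q(\operatorname{pr}w,w)=|\operatorname{pr}w|^2\le1$ for a unit vector $w$, so
\[
2\le k+\sum_{i\in J}|\operatorname{pr}n_i|^2 .
\]
Here $k\le1$ is used: the sum, which has at most $m$ terms, is at least $1$, so $|\operatorname{pr}n_i|\ge1/\sqrt m=2\delta$ for some $i\in J$. The unit vector $u=\operatorname{pr}n_i/|\operatorname{pr}n_i|\in\mathbf P$ has $\ell_i(u)=Q(u,n_i)=|\operatorname{pr}n_i|\ge2\delta$. For each of the poles $\pm u$, estimate \eqref{eq:close} gives $1=|u|\ge(1-\kappa\varepsilon)\rho$ and $r_i\ge|u_i|-\kappa\varepsilon\rho$. Using $2\delta\le1$ and \eqref{eq:E1},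
\[
s_i\ge\frac{|u_i|}{\rho}-\kappa\varepsilon\ge2\delta(1-\kappa\varepsilon)-\kappa\varepsilon\ge2\delta-2\kappa\varepsilon>\delta .
\]
By \eqref{eq:crit}, applied to $u$ and to $-u$, both $n_i$ and $-n_i$ are critical points of $q$. This contradicts Lemma~\ref{lem:q}, and (FP) holds.
\end{proof}

\begin{remark}[Antipodal critical points and reversibility]
Proposition~\ref{prop:curv} and \eqref{eq:flat} hold for any smooth function $q$ on $S^2$; Lemma~\ref{lem:q} enters only in the last line of the proof. It is needed there. Suppose that $n$ and $-n$ are critical points of $q$, let $n_i$ be the copy of $n$ in $\mathfrak s_i$, and let $\mathfrak a=\mathfrak z\oplus\bigoplus_i\mathbb Rn_i$, an abelian subalgebra of dimension $k+m\ge2$. By \eqref{eq:grad}, $\nabla\mathcal H$ maps $\mathfrak a\setminus0$ to itself. This restriction is a proper local diffeomorphism of a connected manifold, hence onto, so $L(\mathfrak a\setminus0)=\mathfrak a\setminus0$. By \eqref{eq:flat} every plane in $\mathfrak a$ is flat for all poles.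

If $F$ is reversible, then $L=\nabla(\frac12F^2)$ is odd and $\mathcal H(-L(u))=\frac12F^2(-u)=\mathcal H(L(u))$, so $\mathcal H$ is even. Evaluating at unit vectors of $\mathfrak s_1$, where $\chi(1)>0$, shows that $q$ is even, and then a maximum point of $q$ and its antipode are both critical. Our $q$ takes the values $\pm\frac12$ at $(\pm1,0,0)$, so the metrics $F_\varepsilon$ are not reversible.
\end{remark}

\begin{remark}[Center of dimension at least $2$]
For $k\ge2$ the same formula defines a Hamiltonian, but $\mathcal H=\frac12\rho^2$ near $\mathfrak z\setminus0$. So $u=\xi$ and $R_u=-\frac14\operatorname{ad}_\xi^2=0$ for $u\in\mathfrak z\setminus0$, and every plane in $\mathfrak z$ is flat for all of its poles. The restriction $k\le1$ is thus necessary for this construction.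
\end{remark}

\section{Abelian centralizer: a totally geodesic flat torus}\label{sec:abelian}

In Theorem~\ref{thm:main} no isometry protects the maximal tori of $G$, and the perturbation tilts the flat planes away from them. Under the hypothesis of Proposition~\ref{prop:abelian}, a torus of dimension $\operatorname{rk}\mathfrak g-\operatorname{rk}\mathfrak h$ is a component of the fixed point set of a group of isometries, for every invariant metric at once.

\begin{proof}[Proof of Proposition~\ref{prop:abelian}]
Let $M=G/H$ and $o=eH$. The group $H$ is compact, and $T_H=\exp\mathfrak t_{\mathfrak h}$ is a maximal torus of its identity component. Choose an $\operatorname{Ad}(H)$-invariant decomposition $\mathfrak g=\mathfrak h\oplus\mathfrak m$, so that $T_oM=\mathfrak m$ with $H$ acting by $\operatorname{Ad}$. Let $N$ be the component through $o$ of the fixed point set of $T_H$ in $M$. The exponential map of a $T_H$-invariant Riemannian metric at a fixed point $x$ is $T_H$-equivariant, so $N$ is a closed submanifold and $T_xN$ is the space of $T_H$-fixed vectors in $T_xM$. In particular $T_oN=\mathfrak m^{T_H}$.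

\emph{$N$ is a torus of dimension $\operatorname{rk}\mathfrak g-\operatorname{rk}\mathfrak h$.} Put $\mathfrak t=\mathfrak c_{\mathfrak g}(\mathfrak t_{\mathfrak h})$. A maximal abelian subalgebra of $\mathfrak g$ containing $\mathfrak t_{\mathfrak h}$ lies in $\mathfrak t$. Since $\mathfrak t$ is abelian, the two are equal; this is the only use of the hypothesis. So $\dim\mathfrak t=\operatorname{rk}\mathfrak g$, and $T=\exp\mathfrak t$ is a torus. As $T_H$ is connected, $\mathfrak t$ is the space of $\operatorname{Ad}(T_H)$-fixed vectors in $\mathfrak g$. Hence $\mathfrak t=\mathfrak c_{\mathfrak h}(\mathfrak t_{\mathfrak h})\oplus\mathfrak m^{T_H}=\mathfrak t_{\mathfrak h}\oplus\mathfrak m^{T_H}$, because $\mathfrak t_{\mathfrak h}$ is maximal abelian in $\mathfrak h$. This gives $\dim N=\operatorname{rk}\mathfrak g-\operatorname{rk}\mathfrak h$ and $\mathfrak t\cap\mathfrak h=\mathfrak t_{\mathfrak h}$. The torus $T$ commutes with $T_H$, so the connected orbit $T\cdot o$ consists of fixed points of $T_H$ and lies in $N$. It is compact of dimension $\dim\mathfrak t-\dim(\mathfrak t\cap\mathfrak h)=\dim N$,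 hence open and closed in $N$. So $N=T\cdot o=T/(T\cap H)$.

\emph{Geodesics tangent to $N$.} Let $V=\mathfrak m^{T_H}$. The covering $V\to N$, $x\mapsto\exp(x)\cdot o$, turns the action of $T$ into translations, so the $T$-invariant Finsler metric $F|_N$ pulls back to a single Minkowski norm on $V$. In these coordinates the Euler--Lagrange equation says that the gradient of $\frac12F^2$ at $\dot x$ is constant in $t$; since its Hessian is nondegenerate, this means $\ddot x=0$. So the geodesics of $F|_N$ are the straight lines. A geodesic of $M$ whose initial vector is tangent to $N$ is fixed pointwise by $T_H$, by uniqueness of geodesics, so it stays in $N$. It is critical for the energy among curves in $M$, hence among curves in $N$, so it is the straight line with that initial vector. Thus all straight lines of $N$ are geodesics of $M$.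

\emph{Curvature.} Let $\gamma$ be such a line. Each $h\in T_H$ is an isometry that fixes $\gamma$ and $\dot\gamma$, so its differential commutes with $D$ and $R_{\dot\gamma}$. Hence $D$ and $R_{\dot\gamma}$ preserve the bundle $TN|_\gamma$ of fixed vectors. In the constant frame of $V$ write $D=\frac d{dt}+\Gamma_N$ and $R_N=R_{\dot\gamma}|_{TN}$ on this bundle. Families of straight lines have variation fields $z(t)=a+tb$ with arbitrary $a,b\in V$. These are geodesic variation fields of $M$, so they satisfy
\[
z''+2\Gamma_Nz'+(\Gamma_N'+\Gamma_N^2+R_N)z=0 .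
\]
At any time $z''=0$ while $z$ and $z'$ are arbitrary, so $\Gamma_N=0$ and then $R_N=0$. By \eqref{eq:flag}, every flag of $M$ whose plane is tangent to $N$ has curvature zero.

If $\dim N\ge2$, a plane tangent to $N$ violates (FP). Hence $\operatorname{rk}\mathfrak g-\operatorname{rk}\mathfrak h=\dim N\le1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCS}
Bao, Chern and Shen, \emph{An Introduction to Riemann--Finsler Geometry}.

\bibitem{XD}
Ming Xu and Shaoqiang Deng, \emph{Homogeneous Finsler spaces and the flag-wise positively curved condition}, arXiv:1604.07695 (2016).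

\end{thebibliography}
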